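\title{Size-bounded algebraic universality of categories of models: $\aleph_1$ versus $\aleph_2$}

\begin{abstract}
Call a category of structures $\kappa$-universal if, for every similarity type of size less than $\kappa$, the algebras of that type of size less than $\kappa$ fully embed into the structures of size less than $\kappa$. For the category of models of a first-order theory in a countable relational language, we ask whether this property depends on the uncountable cardinal $\kappa$. It does: we construct a theory in a language with four relation symbols whose category of models is $\kappa$-universal for every $\kappa\ge\aleph_2$ but not $\aleph_1$-universal. In the other direction, we prove that $\aleph_1$-universality implies $\lambda$-universality for every uncountable $\lambda$. Both proofs rest on the same theory of trees of dense linear orders. Its countable models are few and highly symmetric, and its uncountable models can code arbitrary algebras.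
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{similarity type} $\sigma$ is a set of finitary operation symbols, and $\mathbf{Alg}(\sigma)$ is the category of all $\sigma$-algebras with homomorphisms. A \emph{full embedding} is a functor that is full, faithful and injective on objects. A category is \emph{algebraically universal} if every $\mathbf{Alg}(\sigma)$ fully embeds into it. This says that any pattern of maps that occurs among algebras also occurs, exactly, among the objects of the category. The property has a natural refinement that keeps track of sizes. For an infinite cardinal $\kappa$ and a category $\mathbf{C}$ of structures with homomorphisms, let $\mathbf{C}_{<\kappa}$ be the full subcategory of structures of cardinality less than $\kappa$.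

\begin{definition}
The category $\mathbf{C}$ is \emph{$\kappa$-universal} if for every similarity type $\sigma$ with $|\sigma|<\kappa$ there is a full embedding of $\mathbf{Alg}(\sigma)_{<\kappa}$ into $\mathbf{C}_{<\kappa}$.
\end{definition}

To see what the definition measures, let $M$ be a monoid, viewed as an algebra with the unary operations $x\mapsto xa$ for $a\in M$. An endomorphism $h$ of this algebra satisfies $h(a)=h(1)a$, so the endomorphisms are the maps $x\mapsto bx$, and they form a monoid isomorphic to $M$. Hence in a $\kappa$-universal category every monoid of size less than $\kappa$ is the endomorphism monoid of a structure of size less than $\kappa$.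

For a first-order theory $T$ in a relational language, let $\mathbf{Mod}(T)$ be the category of all models of $T$ with homomorphisms, that is, with maps that send related tuples to related tuples. The following question comes from \cite{Ele}.

\begin{quote}
\textbf{Question.} Let $T$ be a first-order theory in a countable relational language. If $\mathbf{Mod}(T)$ is $\kappa$-universal for some uncountable $\kappa$, is it $\lambda$-universal for all uncountable $\lambda$?
\end{quote}

The case $\lambda=\aleph_0$ is excluded for a simple reason: a theory without finite models cannot be $\aleph_0$-universal. For uncountable cardinals the L\"owenheim--Skolem theorems suggest a positive answer. A countable theory with an infinite model has models of every infinite size, and each of its models is a directed union of countable elementary substructures. So one expects that whatever can be coded by models of one size can be coded by models of another. But neither direction is automatic. Going down from $\kappa$ to a smaller $\lambda$, a full embedding of $\mathbf{Alg}(\sigma)_{<\kappa}$ may send small algebras to large models, and a small elementary substructure of a model may have many more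 homomorphisms into other models than the model itself. Going up, one would like to extend a functor from small algebras to large ones along directed unions, but $\mathbf{Mod}(T)$ need not be closed under direct limits of homomorphisms. We show that the first obstacle is real, and that the second can be overcome when one starts from $\aleph_1$.

\begin{theorem}\label{thm:counter}
In the language $L_0=\{V,R,Q,<\}$ with relation symbols of arities $1,3,2,2$ there is a first-order theory $T_0$ such that, for uncountable $\kappa$, the category $\mathbf{Mod}(T_0)$ is $\kappa$-universal if and only if $\kappa\ge\aleph_2$.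
\end{theorem}

So the answer to the Question is no, for instance with $\kappa=\aleph_2$ and $\lambda=\aleph_1$.

\begin{theorem}\label{thm:transfer}
Let $T$ be a first-order theory in a relational language. If $\mathbf{Mod}(T)$ is $\aleph_1$-universal, then it is $\lambda$-universal for every uncountable $\lambda$, and every $\mathbf{Alg}(\sigma)$ fully embeds into $\mathbf{Mod}(T)$.
\end{theorem}

Together the two theorems determine the cardinals from which the implication in the Question can start.

\begin{corollary}\label{cor:iff}
Let $\kappa$ be uncountable. The implication ``if $\mathbf{Mod}(T)$ is $\kappa$-universal, then it is $\lambda$-universal for all uncountable $\lambda$'' holds for all first-order theories $T$ in countable relational languages if and only if $\kappa=\aleph_1$.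
\end{corollary}

\begin{proof}
For $\kappa=\aleph_1$ this is Theorem~\ref{thm:transfer}. For $\kappa\ge\aleph_2$ the implication fails for $T_0$ and $\lambda=\aleph_1$ by Theorem~\ref{thm:counter}.
\end{proof}

We do not settle whether $\kappa$-universality implies $\lambda$-universality for pairs $\kappa\ne\lambda$ with both cardinals at least $\aleph_2$.

Sections~\ref{sec:idea}--\ref{sec:models} prove Theorem~\ref{thm:counter}; Section~\ref{sec:idea} shows the construction in its simplest case. Sections~\ref{sec:supports}--\ref{sec:limit} prove Theorem~\ref{thm:transfer}, and they use the theory $T_0$ again, now as a tool. Apart from textbook facts, which we recall where they are needed, the only outside results are two theorems on subgroups of small index, \cite{DNT} and \cite{Truss}, and only Theorem~\ref{thm:transfer} depends on them.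

We work in ZFC. \emph{Countable} means of size at most $\aleph_0$. Whether empty algebras and empty structures are admitted makes no difference to any argument. For a finite sequence $w$ we write $|w|$ for its length, $w^\frown z$ for $w$ followed by the entry (or the sequence) $z$, and $\eta|n$ for the initial segment of length $n$ of a sequence $\eta$.

\section{Two facts about full embeddings}\label{sec:cat}

The first fact lets us ignore injectivity on objects. The second is the only tool we need to show that a category is \emph{not} $\aleph_1$-universal.

\begin{lemma}\label{lem:tag}
Let $\Phi$ be a full and faithful functor from a category of algebras into $\mathbf{Mod}(T)$ whose values are nonempty. Then there is a full embedding $\Phi'$ with $\Phi'(A)\cong\Phi(A)$ for all $A$.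
\end{lemma}

\begin{proof}
Let $\Phi'(A)$ be the copy of $\Phi(A)$ on the universe $\Phi(A)\times\{A\}$, and for $h\colon A\to B$ put $\Phi'(h)(x,A)=(\Phi(h)(x),B)$. Then $\Phi'$ is full and faithful, and $A$ can be read off from any element of $\Phi'(A)$.
\end{proof}

\begin{lemma}\label{lem:count}
If $T$ has fewer than $2^{\aleph_0}$ countable models up to isomorphism, then $\mathbf{Mod}(T)$ is not $\aleph_1$-universal.
\end{lemma}

\begin{proof}
Let $\sigma$ consist of one unary symbol. For nonempty $Z\subseteq\{1,2,\dots\}$ let $A_Z$ be the disjoint union of one cycle of length $n$ for each $n\in Z$. These are $2^{\aleph_0}$ pairwise non-isomorphic countable algebras. A full and faithful functor $\Phi$ reflects isomorphism: if $\Phi(A)\cong\Phi(B)$, then the isomorphism and its inverse have the form $\Phi(f)$ and $\Phi(g)$, and $gf$ and $fg$ are identities by faithfulness. So a full embedding of $\mathbf{Alg}(\sigma)_{<\aleph_1}$ into $\mathbf{Mod}(T)_{<\aleph_1}$ would produce $2^{\aleph_0}$ pairwise non-isomorphic countable models.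
\end{proof}

\section{Coding by dense orders: one binary relation}\label{sec:idea}

By Lemma~\ref{lem:count} we want a theory with few countable models and a rich supply of uncountable ones. The first candidate is the theory of dense strict linear orders without endpoints. By Cantor's theorem it has one countable model, $(\mathbb{Q},<)$, and every finite partial isomorphism between two copies of $\mathbb{Q}$ extends to an isomorphism. But this theory is not $\kappa$-universal for any $\kappa$. Its homomorphisms are strictly increasing, hence monomorphisms; a faithful functor reflects monomorphisms; and for $\sigma=\emptyset$ the map from a two-element set to a one-element set is not a monomorphism. So dense orders cannot be the objects themselves. They can serve as \emph{labels} that a first-order theory cannot tell apart, attached to a set that carries the non-injective maps.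

Here is the simplest instance. Let $\Lambda_1=\omega_1\times\mathbb{Q}$, ordered lexicographically, and let $\Lambda_0=\{0\}\times\mathbb{Q}\subseteq\Lambda_1$. Both are dense orders without endpoints. For a digraph $(X,\rho)$, where $\rho\subseteq X^2$, let $G(X)$ consist of the set $X$, marked by a unary predicate $V$, and of the triples $(u,v,z)$ with $u,v\in X$ and
\[
z\in\Lambda_1\ \text{ if }(u,v)\in\rho,\qquad z\in\Lambda_0\ \text{ if }(u,v)\notin\rho .
\]
Let $R((u,v,z),u,v)$ hold, and let $(u,v,z)<(u,v,z')$ if $z<z'$. Three things are true.

\begin{enumerate}
\item Every digraph homomorphism $h\colon X\to Y$ extends to the homomorphism $(u,v,z)\mapsto(hu,hv,z)$ from $G(X)$ to $G(Y)$. The triple $(hu,hv,z)$ exists because edges go to edges and $\Lambda_0\subseteq\Lambda_1$.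
\item Every homomorphism $g\colon G(X)\to G(Y)$ restricts to a digraph homomorphism. Indeed, $g$ maps $X$ to $Y$, and by $R$ and $<$ it maps the order over $(u,v)$ to the order over $(gu,gv)$ in a strictly increasing way. If $(u,v)$ is an edge, the first order is uncountable, so the second cannot be $\Lambda_0$, and $(gu,gv)$ is an edge.
\item All $G(X)$ with $X$ infinite are models of the theory saying that $V$ is infinite, that every other element lies over exactly one pair from $V$, and that $<$ relates only elements over the same pair and makes them a dense order without endpoints. By Cantor's theorem this theory has one countable model.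
\end{enumerate}

So the edge relation is recovered from a difference between orders that is visible to homomorphisms, invisible to first-order logic, and absent among countable models. One defect remains. The functor $G$ is not full, because the labels can be moved inside themselves: $(u,v,(\alpha,q))\mapsto(u,v,(\alpha,q+1))$ is an automorphism of $G(X)$ that is the identity on $X$.

The same device removes the defect. To prevent a point $z$ of a label from being sent to a point $z'$, hang below $z$ and below $z'$ new dense orders such that the first has no strictly increasing map into the second. For two points, $\omega_1\times\mathbb{Q}$ and $\omega_1^*\times\mathbb{Q}$ suffice, where $\omega_1^*$ is the reverse of $\omega_1$. In a strictly increasing $\omega_1$-sequence in $\omega_1^*\times\mathbb{Q}$ the first coordinates would be non-increasing ordinals, hence eventually constant, and then uncountably many second coordinates would be distinct rationals. So $\omega_1\times\mathbb{Q}$ does not map into $\omega_1^*\times\mathbb{Q}$, and the reverse direction follows by reversing all orders.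

Three tasks are left. The points of the new orders must be pinned down as well, so the construction has to be repeated $\omega$ times, and the theory must describe trees of orders (Section~\ref{sec:theory}). A label has $\aleph_1$ points, so we need $\aleph_1$ orders of size $\aleph_1$ with no strictly increasing maps between them (Section~\ref{sec:orders}). Finally, algebras must be presented as sets with binary relations (Section~\ref{sec:binary}). Section~\ref{sec:models} puts the pieces together.

\section{The theory $T_0$ and its countable models}\label{sec:theory}

In an $L_0$-structure, a \emph{node} is either a pair $(u,v)\in V^2$ or an element $x\notin V$. We call $y$ a \emph{child} of the pair $(u,v)$ if $R(y,u,v)$, and a child of the element $x$ if $Q(y,x)$. The theory $T_0$ has the following axioms.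

\begin{itemize}
\item[(A1)] $V$ is infinite.
\item[(A2)] If $R(y,u,v)$, then $y\notin V$ and $u,v\in V$. If $Q(y,x)$, then $x,y\notin V$. If $y<z$, then $y,z\notin V$.
\item[(A3)] Every $y\notin V$ is a child of exactly one node, its \emph{parent}.
\item[(A4)] If $y<z$, then $y$ and $z$ have the same parent.
\item[(A5)] The set of children of each node is nonempty, and $<$ is a dense strict linear order without endpoints on it.
\item[(A6)] There is no $Q$-cycle of any length $n\ge1$.
\end{itemize}

Here (A1) and (A6) are infinite lists of sentences. A model is \emph{rooted} if from every $y\notin V$ finitely many steps to the parent lead to a child of a pair. In a rooted model the elements outside $V$ are partitioned into \emph{levels}: level $1$ consists of the children of pairs, and level $n+1$ of the children of elements of level $n$. Figure~\ref{fig:tree} shows the shape.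

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners] (-3,2.7) rectangle (3,3.4);
\node at (-3.4,3.05) {$V$};
\fill (-0.6,3.05) circle (1.6pt) node[left] {$u$};
\fill (0.6,3.05) circle (1.6pt) node[right] {$v$};
\draw[dashed] (-0.6,3.05) -- (-2.8,1.8);
\draw[dashed] (0.6,3.05) -- (2.8,1.8);
\draw[thick] (-2.8,1.8) -- (2.8,1.8);
\fill (-1.5,1.8) circle (1.6pt) node[above] {$y$};
\fill (1.5,1.8) circle (1.6pt) node[above] {$y'$};
\draw[dashed] (-2.7,0.8) -- (-1.5,1.8) -- (-0.3,0.8);
\draw[dashed] (0.3,0.8) -- (1.5,1.8) -- (2.7,0.8);
\draw[thick] (-2.7,0.8) -- (-0.3,0.8);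
\draw[thick] (0.3,0.8) -- (2.7,0.8);
\node at (-1.5,0.4) {$\vdots$};
\node at (1.5,0.4) {$\vdots$};
\node at (3.7,1.8) {level $1$};
\node at (3.7,0.8) {level $2$};
\end{tikzpicture}
\caption{Part of a rooted model of $T_0$. The children of a pair $(u,v)$ of elements of $V$ form a dense linear order (upper thick line). Each of them, such as $y$ and $y'$, has children that again form a dense linear order (lower thick lines), and so on through all finite levels. Elements with different parents are not compared.}
\label{fig:tree}
\end{figure}

\begin{example}\label{ex:Nstar}
Let $\mathcal{T}$ be the set of nonempty finite sequences of rationals. The structure $N_*$ has universe $\omega\sqcup(\omega^2\times\mathcal{T})$ and $V=\omega$. The relations are $R((u,v,(q)),u,v)$; $Q((u,v,w^\frown q),(u,v,w))$ for $w\in\mathcal{T}$; and $(u,v,w^\frown q)<(u,v,w^\frown q')$ for $q<q'$, where $w$ may be empty. This is a countable rooted model of $T_0$, and $(u,v,w)$ has level $|w|$.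
\end{example}

We will use the following description of homomorphisms, which is immediate from the definitions. If $g\colon M\to M'$ is a homomorphism of models of $T_0$, then $g$ maps $V$ to $V$, it maps the children of $(u,v)$ to children of $(gu,gv)$ and the children of $x$ to children of $gx$, and it is strictly increasing on the children of each node.

Part (a) of the next lemma is needed for Theorem~\ref{thm:counter}. Part (b) says that an inclusion of countable rooted models agrees on each finite set with an isomorphism; it will drive the proof of Theorem~\ref{thm:transfer}.

\begin{lemma}\label{lem:homog}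
\begin{enumerate}
\item[(a)] Any two countable rooted models of $T_0$ are isomorphic.
\item[(b)] If $N$ is a substructure of $N'$, both are countable rooted models of $T_0$, and $s\subseteq N$ is finite, then some isomorphism $N\to N'$ is the identity on $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (b). Since $N$ is rooted, each element of $s$ has finitely many ancestors. Adding them, we may assume that $s$ is closed under parents: if $y\in s\setminus V$ has parent $x$, then $x\in s$, and if it has parent $(u,v)$, then $u,v\in s$. By (A3), an element of $N$ has the same parent in $N$ and in $N'$.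

Both $V^N$ and $V^{N'}$ are countably infinite, so there is a bijection $\alpha\colon V^N\to V^{N'}$ that fixes $s\cap V$ pointwise. We extend $\alpha$ level by level. Suppose that $\alpha$ is defined on $V^N$ and on the levels below $n$, is bijective onto the corresponding part of $N'$, and fixes the elements of $s$ in its domain. Let $p$ be a node of $N$ whose children have level $n$, and let $p'$ be its image. The children of $p$ in $N$ and the children of $p'$ in $N'$ form countable dense orders without endpoints. If some child of $p$ lies in $s$, then $p'=p$ because $s$ is closed under parents, so the identity on the finitely many children of $p$ in $s$ is a partial isomorphism between these two orders. Extend it to an order isomorphism by Cantor's theorem. If no child of $p$ lies in $s$, take any order isomorphism. The union over all levels is a bijection $N\to N'$, and it is an isomorphism because, by (A2) and (A4), the relations $R$, $Q$ and $<$ consist only of the parent relation and the orders on sets of siblings.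

For (a), run the same construction with $s=\emptyset$; then the inclusion $N\subseteq N'$ is not used.
\end{proof}

Rootedness is not a first-order property: by compactness, $T_0$ has a model with an infinite sequence $y_0,y_1,\dots$ such that $Q(y_n,y_{n+1})$ for all $n$. So we must also count the models that are not rooted.

\begin{lemma}\label{lem:few}
The theory $T_0$ has no finite models and at most $\aleph_0$ countable models up to isomorphism.
\end{lemma}

\begin{proof}
There are no finite models by (A1). Let $M$ be a countable model. Call $y\notin V$ \emph{rootless} if no finite number of steps to the parent leads from $y$ to a child of a pair. The parent and the children of a rootless element are rootless elements. So the elements that are not rootless form a rooted model $M_0$, and no relation links $M_0$ to a rootless element. On the rootless elements the parent map $p$ is a total function. Call $y$ and $y'$ equivalent if $p^k(y)=p^l(y')$ for some $k,l$. No relation links two different classes, so $M$ is the disjoint union of $M_0$ and these classes, which we call components. By Lemma~\ref{lem:homog}(a), $M_0\cong N_*$. We show that any two countable components $C$ and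 $C'$ are isomorphic. Then $M$ is determined by the number of its components, which is one of $0,1,2,\dots,\aleph_0$.

For $x\in C$ let $C(x)=\{y: p^k(y)=x\text{ for some }k\ge0\}$. For $y\in C(x)$ the number $k$ is unique, since $p^k(y)=p^l(y)=x$ with $k<l$ would give the $Q$-cycle $p^{l-k}(x)=x$, against (A6). So $C(x)$ is partitioned into levels below $x$, and the level-by-level construction from the previous proof gives an isomorphism $C(x)\to C'(x')$ with $x\mapsto x'$ for any $x\in C$ and $x'\in C'$.

Fix $x_0\in C$ and $x_0'\in C'$, and put $x_n=p^n(x_0)$ and $x_n'=p^n(x_0')$. An isomorphism $C(x_n)\to C'(x_n')$ with $x_n\mapsto x_n'$ extends to an isomorphism $C(x_{n+1})\to C'(x'_{n+1})$ as follows. Send $x_{n+1}$ to $x'_{n+1}$, map the children of $x_{n+1}$ onto those of $x'_{n+1}$ by an order isomorphism $\varphi$ with $\varphi(x_n)=x_n'$, and for each child $y\ne x_n$ use an isomorphism $C(y)\to C'(\varphi(y))$ with $y\mapsto\varphi(y)$. Every $y\in C$ satisfies $p^k(y)=x_l$ for some $k,l$, so $C=\bigcup_nC(x_n)$ and $C'=\bigcup_nC'(x'_n)$. The union of the isomorphisms is an isomorphism $C\to C'$.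
\end{proof}

\begin{corollary}\label{cor:notaleph1}
$\mathbf{Mod}(T_0)$ is not $\aleph_1$-universal.
\end{corollary}

\begin{proof}
Combine Lemmas~\ref{lem:count} and~\ref{lem:few}.
\end{proof}

\begin{remark}
Axiom (A6) is there for this count. Without it, for each $n\ge1$ there is a countable component whose only $Q$-cycle has length $n$, and choosing a set of lengths gives $2^{\aleph_0}$ countable models.
\end{remark}

\section{Orders of size $\aleph_1$ without increasing maps}\label{sec:orders}

We need many dense orders of size $\aleph_1$, and we need to control which of them map into which. The orders that we use, Baumgartner's types, are indexed by subsets of $\omega_1$, and the control is in terms of stationary sets.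

A set $C\subseteq\omega_1$ is \emph{club} if it is unbounded and contains the supremum of each of its nonempty countable subsets. A set $S\subseteq\omega_1$ is \emph{stationary} if it meets every club set. We use four standard facts.

\begin{itemize}
\item[(S1)] The intersection of countably many club sets is club. Hence the intersection of a stationary set with a club set is stationary, a stationary set is uncountable, and if a stationary set is the union of countably many sets, then one of them is stationary.
\item[(S2)] If $A\subseteq\omega_1$ and $h\colon A\to\omega_1$, then $\{\delta<\omega_1: h(\varepsilon)<\delta\text{ for all }\varepsilon\in A\text{ with }\varepsilon<\delta\}$ is club.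
\item[(S3)] (Fodor's lemma.) If $A$ is stationary and $r\colon A\to\omega_1$ is \emph{regressive}, that is, $r(\delta)<\delta$ for all $\delta\in A$, then $r$ is constant on a stationary subset of $A$.
\item[(S4)] (Ulam's theorem.) There are $\aleph_1$ pairwise disjoint stationary subsets of $\omega_1$.
\end{itemize}

Let $\mathrm{Lim}$ be the set of countable limit ordinals, a club set. For each $\delta\in\mathrm{Lim}$ fix a strictly increasing sequence $\eta_\delta\colon\omega\to\delta$ with supremum $\delta$. Since $\delta$ is the supremum of $\eta_\delta$, these sequences are pairwise distinct. We order them lexicographically: $\eta_\delta<\eta_\varepsilon$ if $\eta_\delta(m)<\eta_\varepsilon(m)$ for the least $m$ at which they differ. For $S\subseteq\mathrm{Lim}$ let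
\[
\Lambda(S)=\{\eta_\delta:\delta\in S\}\times\mathbb{Q},
\]
ordered lexicographically. The factor $\mathbb{Q}$ makes $\Lambda(S)$, for $S\neq\emptyset$, a dense order without endpoints: the point $(\eta,q)$ lies between $(\eta,q-1)$ and $(\eta,q+1)$, and if $\eta<\eta'$, then $(\eta,q+1)$ lies between $(\eta,q)$ and $(\eta',q')$. If $S\subseteq S'$, then $\Lambda(S)$ is a suborder of $\Lambda(S')$.

The lexicographic order of the sequences $\eta_\delta$ has little to do with the order of the ordinals $\delta$. The first lemma makes this precise.

\begin{lemma}\label{lem:nomono}
There is no stationary set $A\subseteq\mathrm{Lim}$ such that $\eta_\varepsilon<\eta_\delta$ for all $\varepsilon<\delta$ in $A$.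
\end{lemma}

\begin{proof}
Suppose that $A$ is such a set. We show by induction on $m$ that there is $\beta_m<\omega_1$ such that all $\eta_\varepsilon$ with $\varepsilon\in A$ and $\varepsilon>\beta_m$ have the same initial segment of length $m$. Take $\beta_0=0$. Given $\beta_m$, let $A_m=\{\varepsilon\in A:\varepsilon>\beta_m\}$, a stationary set. The function $r(\varepsilon)=\eta_\varepsilon(m)$ on $A_m$ is regressive, so by (S3) it is constant on an unbounded set $A'\subseteq A_m$. It is also non-decreasing, because for $\varepsilon<\delta$ in $A_m$ the sequences $\eta_\varepsilon<\eta_\delta$ agree below $m$. Every element of $A_m$ above $\min A'$ lies between two elements of $A'$, so $r$ is constant above $\beta_{m+1}=\min A'$. Now $\beta=\sup_m\beta_m<\omega_1$, and any two elements of $A$ above $\beta$ have the same sequence $\eta$, a contradiction.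
\end{proof}

\begin{proposition}\label{prop:orders}
Let $S,S'\subseteq\mathrm{Lim}$. If $S\setminus S'$ is stationary, then there is no strictly increasing map $\Lambda(S)\to\Lambda(S')$.
\end{proposition}

Some largeness of $S\setminus S'$ is needed: if $S$ is countable and $S'\ne\emptyset$, then $\Lambda(S)$ is a countable order, so it embeds into $\mathbb{Q}$ and hence into $\Lambda(S')$. In the proof, an increasing map assigns to each $\delta\in S\setminus S'$ an index $\gamma(\delta)\neq\delta$. If $\gamma(\delta)$ is often smaller than $\delta$, Fodor's lemma contradicts injectivity. If it is often larger, then one coordinate of $\eta_{\gamma(\delta)}$ grows with $\delta$, and this forces the $\eta_\delta$ into the order that Lemma~\ref{lem:nomono} forbids.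

\begin{proof}
Suppose that $f\colon\Lambda(S)\to\Lambda(S')$ is strictly increasing. For $\delta\in S$ write $f(\eta_\delta,0)=(\eta_{\gamma(\delta)},q(\delta))$ with $\gamma(\delta)\in S'$. The map $\delta\mapsto(\gamma(\delta),q(\delta))$ is injective, and
\begin{equation}\label{eq:mono}
\eta_\delta<\eta_\varepsilon\quad\text{implies}\quad\eta_{\gamma(\delta)}\le\eta_{\gamma(\varepsilon)} .
\end{equation}
For $\delta\in S\setminus S'$ we have $\gamma(\delta)\ne\delta$. By (S1), one of the sets $E_<=\{\delta\in S\setminus S':\gamma(\delta)<\delta\}$ and $E_>=\{\delta\in S\setminus S':\gamma(\delta)>\delta\}$ is stationary.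

Suppose that $E_<$ is stationary. By (S3), $\gamma$ is constant on an uncountable set. On this set $q$ is an injective map into $\mathbb{Q}$, which is impossible.

Suppose that $E_>$ is stationary. For $\delta\in E_>$ the sequence $\eta_{\gamma(\delta)}$ has supremum $\gamma(\delta)>\delta$, so there is a least $n(\delta)$ with $\eta_{\gamma(\delta)}(n(\delta))\ge\delta$. By (S1), $n(\delta)$ has a constant value $n$ on a stationary subset of $E_>$. On this subset the $n$ functions $\delta\mapsto\eta_{\gamma(\delta)}(i)$, $i<n$, are regressive. Applying (S3) $n$ times, we find a stationary set $A\subseteq E_>$ on which $n(\delta)=n$ and $\eta_{\gamma(\delta)}|n$ is constant. Put $h(\delta)=\eta_{\gamma(\delta)}(n)$ for $\delta\in A$. Then $h(\delta)\ge\delta$. Moreover, since the sequences $\eta_{\gamma(\delta)}$ for $\delta\in A$ agree below $n$, \eqref{eq:mono} shows that $\eta_\delta<\eta_\varepsilon$ implies $h(\delta)\le h(\varepsilon)$ for $\delta,\varepsilon\in A$. Let $C$ be the club set given by (S2) for $h$. If $\varepsilon<\delta$ are in $A\cap C$, then $h(\varepsilon)<\delta\le h(\delta)$, so $\eta_\delta<\eta_\varepsilon$ is impossible, and therefore $\eta_\varepsilon<\eta_\delta$.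 As $A\cap C$ is stationary, this contradicts Lemma~\ref{lem:nomono}.
\end{proof}

\section{Algebras as sets with countably many binary relations}\label{sec:binary}

The method of Section~\ref{sec:idea} codes binary relations, and it has only $\aleph_1$ labels at its disposal, whereas $\sigma$ may have any size and any finite arities. Arities are reduced by adding a new point for each instance $(f,\bar a)$ of an operation. To name the symbols $f\in\sigma$ with only countably many relations, we add a large set $K$ whose elements are fixed by every homomorphism.

Fix a similarity type $\sigma$. Let $\theta=\max(|\sigma|,\aleph_0)$, viewed as an initial ordinal, let $K=\theta+1$ be the set of ordinals $\le\theta$, and fix an injection $\iota\colon\sigma\to\theta$. The order on $K$ alone is not rigid: for $\theta=\omega$, the map $n\mapsto n+1$, $\omega\mapsto\omega$ preserves it. So for each limit ordinal $\delta\le\theta$ of cofinality $\omega$ we fix a strictly increasing sequence $\zeta_\delta\colon\omega\to\delta$ with supremum $\delta$, and we define binary relations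
\[
\mathrm{lad}_n=\{(\zeta_\delta(n),\delta):\delta\le\theta\text{ a limit ordinal of cofinality }\omega\}\qquad(n<\omega).
\]

\begin{lemma}\label{lem:rigid}
If $f\colon K\to K$ preserves $<$ and all $\mathrm{lad}_n$, then $f$ is the identity.
\end{lemma}

\begin{proof}
A strictly increasing self-map of a well-order satisfies $f(\alpha)\ge\alpha$ for all $\alpha$. Suppose that $f(\delta)>\delta$. Then $\delta_k=f^k(\delta)$ is a strictly increasing sequence, and $\gamma=\sup_k\delta_k$ is a limit ordinal of cofinality $\omega$. It satisfies $\gamma\le\theta$, so $\gamma\in K$; this is the reason for including $\theta$ in $K$. Since $(f(\zeta_\gamma(n)),f(\gamma))\in\mathrm{lad}_n$, the sequence $\zeta_{f(\gamma)}$ is defined and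
\begin{equation}\label{eq:lad}
\zeta_{f(\gamma)}(n)=f(\zeta_\gamma(n))\quad\text{for all }n .
\end{equation}
Each $\zeta_\gamma(n)$ lies below some $\delta_k$, and then $f(\zeta_\gamma(n))<\delta_{k+1}<\gamma$. Taking suprema in \eqref{eq:lad} gives $f(\gamma)\le\gamma$, so $f(\gamma)=\gamma$, and \eqref{eq:lad} says that $f$ fixes every $\zeta_\gamma(n)$. Choose $n$ with $\zeta_\gamma(n)\ge\delta=\delta_0$, and then $k$ with $\delta_k\le\zeta_\gamma(n)<\delta_{k+1}$. Then $f(\zeta_\gamma(n))\ge f(\delta_k)=\delta_{k+1}>\zeta_\gamma(n)$, a contradiction.
\end{proof}

For a $\sigma$-algebra $A$ let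
\[
X_A=A\ \sqcup\ K\ \sqcup\ \{(f,\bar a): f\in\sigma,\ \bar a=(a_0,\dots,a_{r-1})\in A^{r},\ r\text{ the arity of }f\}.
\]
We call the elements $(f,\bar a)$ \emph{tokens}. Equip $X_A$ with the following binary relations: the diagonals $\{(x,x)\}$ of the three summands; $<$ and $\mathrm{lad}_n$ ($n<\omega$) on $K$; and
\[
\mathrm{hd}=\{((f,\bar a),\iota(f))\},\qquad \mathrm{pr}_k=\{((f,\bar a),a_k): k<|\bar a|\}\ \ (k<\omega),\qquad \mathrm{val}=\{((f,\bar a),f^A(\bar a))\}.
\]
List these relations as $\rho_i^A$, $i<\omega$, in an order that does not depend on $A$. The set $X_A$ is infinite, and $|X_A|=\max(|A|,|\sigma|,\aleph_0)$.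

\begin{lemma}\label{lem:binary}
Every homomorphism $h\colon A\to B$ of $\sigma$-algebras extends to a map $X_h\colon X_A\to X_B$ that preserves all $\rho_i$, namely the map that is the identity on $K$ and sends $(f,\bar a)$ to $(f,h(\bar a))$. We have $X_{h'h}=X_{h'}X_h$ and $X_{\mathrm{id}}=\mathrm{id}$, and every map $X_A\to X_B$ that preserves all $\rho_i$ equals $X_h$ for some homomorphism $h$.
\end{lemma}

\begin{proof}
The map $X_h$ preserves the diagonals, $<$, $\mathrm{lad}_n$, $\mathrm{hd}$ and $\mathrm{pr}_k$ by its definition, and it preserves $\mathrm{val}$ because $h(f^A(\bar a))=f^B(h(\bar a))$. The two equations are immediate. Conversely, let $g\colon X_A\to X_B$ preserve all $\rho_i$. The diagonals force $g$ to map $A$ to $B$, $K$ to $K$ and tokens to tokens, and $g$ is the identity on $K$ by Lemma~\ref{lem:rigid}. Let $g(f,\bar a)=(f',\bar b)$. Preservation of $\mathrm{hd}$ gives $\iota(f')=g(\iota(f))=\iota(f)$, so $f'=f$. Preservation of $\mathrm{pr}_k$ gives $b_k=g(a_k)$, and preservation of $\mathrm{val}$ gives $g(f^A(\bar a))=f^B(\bar b)=f^B(g(\bar a))$. So $h=g|A$ is a homomorphism and $g=X_h$.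
\end{proof}

\section{The models $M_A$ and the proof of Theorem~\ref{thm:counter}}\label{sec:models}

We now attach two kinds of labels. The order over a pair $(u,v)$ records the set of all $i$ with $(u,v)\in\rho_i^A$, and it grows with this set, so that homomorphisms extend. The order below any other node records the address of that node in its tree, and different addresses receive incomparable orders, so that extensions are unique.

Put $\Lambda=\Lambda(\mathrm{Lim})$. Then $|\Lambda|=\aleph_1$, and there are $\aleph_1$ finite sequences of elements of $\Lambda$. By (S4) and (S1), we can choose pairwise disjoint stationary subsets of $\mathrm{Lim}$,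
\[
E_*,\qquad E_i\ \ (i<\omega),\qquad B_w\ \ (w\text{ a nonempty finite sequence in }\Lambda).
\]
For $\Sigma\subseteq\omega$ let $S_\Sigma=E_*\cup\bigcup_{i\in\Sigma}E_i$; the set $E_*$ keeps $S_\emptyset$ nonempty. Let $\Omega_\Sigma$ be the set of sequences $(z_1,\dots,z_n)$, $n\ge1$, with
\[
z_1\in\Lambda(S_\Sigma)\qquad\text{and}\qquad z_{k+1}\in\Lambda(B_{(z_1,\dots,z_k)})\ \text{ for }1\le k<n .
\]
Only the first condition depends on $\Sigma$, so $\Sigma\subseteq\Sigma'$ implies $\Omega_\Sigma\subseteq\Omega_{\Sigma'}$. For a $\sigma$-algebra $A$ and $u,v\in X_A$ put $\Sigma_A(u,v)=\{i:(u,v)\in\rho^A_i\}$. The $L_0$-structure $M_A$ has universe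
\[
X_A\ \sqcup\ \{(u,v,w):u,v\in X_A,\ w\in\Omega_{\Sigma_A(u,v)}\},
\]
with $V=X_A$ and the following relations, whenever the triples involved belong to the universe:
\begin{itemize}
\item $R((u,v,(z)),u,v)$;
\item $Q((u,v,w^\frown z),(u,v,w))$ for $w\ne\emptyset$;
\item $(u,v,w^\frown z)<(u,v,w^\frown z')$ if $z<z'$ in $\Lambda$, where $w$ may be empty.
\end{itemize}
The children of $(u,v)$ form a copy of $\Lambda(S_{\Sigma_A(u,v)})$, and the children of $(u,v,w)$ form a copy of $\Lambda(B_w)$. These are dense orders without endpoints, $X_A$ is infinite, and $(u,v,w)$ has level $|w|$. So $M_A$ is a rooted model of $T_0$. Each $\Omega_\Sigma$ has size $\aleph_1$, hence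
\begin{equation}\label{eq:size}
|M_A|=\max(|A|,|\sigma|,\aleph_1).
\end{equation}

\begin{proposition}\label{prop:MA}
The assignment $A\mapsto M_A$ extends to a full and faithful functor $\mathbf{Alg}(\sigma)\to\mathbf{Mod}(T_0)$.
\end{proposition}

\begin{proof}
Let $h\colon A\to B$ be a homomorphism, and write $hu$ for $X_h(u)$. By Lemma~\ref{lem:binary}, $\Sigma_A(u,v)\subseteq\Sigma_B(hu,hv)$ for all $u,v\in X_A$, so $\Omega_{\Sigma_A(u,v)}\subseteq\Omega_{\Sigma_B(hu,hv)}$. Hence
\[
M_h\colon\quad u\mapsto hu,\qquad(u,v,w)\mapsto(hu,hv,w)
\]
is a well-defined map $M_A\to M_B$. It preserves $V$, $R$, $Q$ and $<$, since it does not change the third coordinate. The assignment $h\mapsto M_h$ respects composition and identities by Lemma~\ref{lem:binary}, and it is faithful because $M_h$ extends $h$.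

For fullness, let $g\colon M_A\to M_B$ be a homomorphism. Then $g$ maps $X_A$ to $X_B$. For $u,v\in X_A$ it maps the children of $(u,v)$ to the children of $(gu,gv)$, which gives a strictly increasing map $\Lambda(S_{\Sigma})\to\Lambda(S_{\Sigma'})$ for $\Sigma=\Sigma_A(u,v)$ and $\Sigma'=\Sigma_B(gu,gv)$. If $i\in\Sigma\setminus\Sigma'$, then $S_\Sigma\setminus S_{\Sigma'}$ contains the stationary set $E_i$, against Proposition~\ref{prop:orders}. So $\Sigma\subseteq\Sigma'$. This means that $g|X_A$ preserves all $\rho_i$, and $g|X_A=X_h$ for a homomorphism $h\colon A\to B$ by Lemma~\ref{lem:binary}.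

It remains to compute $g$ on triples. By induction on $|w|$, the element $g(u,v,w)$ has the form $(gu,gv,w')$: for $|w|=1$ it is a child of the pair $(gu,gv)$, and for $|w|>1$ it is a child of an element of that form. The children of $(u,v,w)$ are mapped to the children of $(gu,gv,w')$, which gives a strictly increasing map $\Lambda(B_w)\to\Lambda(B_{w'})$. If $w\ne w'$, then $B_w\setminus B_{w'}=B_w$ is stationary, against Proposition~\ref{prop:orders}. So $w'=w$ and $g=M_h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\kappa\ge\aleph_2$ and $|\sigma|<\kappa$. If $|A|<\kappa$, then $|M_A|<\kappa$ by \eqref{eq:size}; here we use $\aleph_1<\kappa$. So Proposition~\ref{prop:MA} and Lemma~\ref{lem:tag} give a full embedding $\mathbf{Alg}(\sigma)_{<\kappa}\to\mathbf{Mod}(T_0)_{<\kappa}$. For $\kappa=\aleph_1$ see Corollary~\ref{cor:notaleph1}.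
\end{proof}

\section{Extending a functor from countable structures: supports}\label{sec:supports}

We turn to Theorem~\ref{thm:transfer}. Suppose that $F$ is a full and faithful functor from countable structures to countable models of $T$. To define $F$ on an uncountable structure $M$, one writes $M$ as the directed union of countable substructures $N$ and forms the direct limit of the models $F(N)$. Two difficulties arise. First, the limit need not be a model of $T$. For example, the finite orders $\{0,\dots,n\}$ have a largest element and their union $\omega$ has none. Second, $M$ has up to $|M|^{\aleph_0}$ countable substructures, so the limit could be larger than $M$. Both difficulties disappear if every element of $F(N)$ depends on finitely many elements of $N$ only.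

\begin{example}\label{ex:sets}
For a set $N$ let $F(N)=N\sqcup N^2$, where $V$ marks $N$ and $R(y,u,v)$ holds if $y$ is the pair $(u,v)$; a map $h$ acts on pairs coordinatewise. Let $i\colon N\to N'$ be an inclusion of countably infinite sets, and let $\bar e$ be a finite tuple in $F(N)$. Let $s\subseteq N$ be the finite set of all entries of $\bar e$ in $N$ and all coordinates of entries of $\bar e$ in $N^2$, and choose a bijection $\alpha\colon N\to N'$ that is the identity on $s$. Then $F(i)(\bar e)=\bar e=F(\alpha)(\bar e)$, and $F(\alpha)$ is an isomorphism. So $\bar e$ satisfies the same formulas in $F(N)$ and in $F(N')$, and $F(i)$ is an elementary embedding. For uncountable $M$, the direct limit of the $F(N)$ over countably infinite $N\subseteq M$ is $M\sqcup M^2$. It has size $|M|$ because each element is given by at most two elements of $M$.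
\end{example}

For an arbitrary functor there are no coordinates to look at, but group theory provides a substitute. For a group $G$ of permutations of a set and a subset $s$, let $G_{(s)}$ be the pointwise stabilizer of $s$. We use two published results.

\begin{theorem}[\cite{DNT}]\label{thm:DNT}
A subgroup of $\mathrm{Sym}(\omega)$ of index less than $2^{\aleph_0}$ contains the pointwise stabilizer of a finite set.
\end{theorem}

\begin{theorem}[\cite{Truss}]\label{thm:Truss}
A subgroup of $\mathrm{Aut}(\mathbb{Q},<)$ of index less than $2^{\aleph_0}$ contains the pointwise stabilizer of a finite set.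
\end{theorem}

If $N$ is a countably infinite set and $F(N)$ is countable, then $\mathrm{Sym}(N)$ acts on $F(N)$ through $F$, and the stabilizer of $e\in F(N)$ has countable index. By Theorem~\ref{thm:DNT} it contains $\mathrm{Sym}(N)_{(s)}$ for a finite set $s$, and $s$ can play the role of the coordinates of $e$.

Pure sets are too poor for our purpose: extending $F$ to uncountable sets embeds only a category of sets. We need a class of structures whose countable members behave like pure sets, while the uncountable members code all algebras. The rooted models of $T_0$ are such a class. The coding is Proposition~\ref{prop:MA}, the approximation of inclusions by isomorphisms is Lemma~\ref{lem:homog}(b), and the analogue of Theorem~\ref{thm:DNT} is the subject of the next section.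

\section{Subgroups of countable index in $\mathrm{Aut}(N_*)$}\label{sec:sip}

\begin{proposition}\label{prop:sip}
If $N$ is a countable rooted model of $T_0$ and $H\le\mathrm{Aut}(N)$ has countable index, then $\mathrm{Aut}(N)_{(s)}\le H$ for some finite $s\subseteq N$.
\end{proposition}

By Lemma~\ref{lem:homog}(a) we may work with the model $N_*$ of Example~\ref{ex:Nstar}. An automorphism of $N_*$ permutes $V$, then acts on the children of each pair by an automorphism of $\mathbb{Q}$, then on the children of each child, and so on. Theorems~\ref{thm:DNT} and~\ref{thm:Truss} control one such permutation at a time. Two things must be added: a way to put an infinite product of subgroups into $H$ at once (Lemmas~\ref{lem:perfect}--\ref{lem:onelevel}), and a reason why the descent through the levels stops after finitely many steps (Lemma~\ref{lem:W}).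

We write $\mathrm{Aut}(\mathbb{Q})$ for $\mathrm{Aut}(\mathbb{Q},<)$ and $[a,b]=aba^{-1}b^{-1}$. A group is \emph{perfect} if it is generated by its commutators. Products of groups are always full Cartesian products. If $H\le G$ has countable index, then so does $H\cap G'$ in $G'$ for $G'\le G$, and so does the preimage of $H$ under a homomorphism into $G$.

\subsection*{The group $W$}

View $\mathbb{Q}^{<\omega}$ as a tree in which the children of $w$ are the sequences $w^\frown q$, ordered like $\mathbb{Q}$. Let $W$ be the group of automorphisms of this tree that preserve the order on each set of siblings. It fixes the root $\emptyset$ and acts on $\mathcal{T}=\mathbb{Q}^{<\omega}\setminus\{\emptyset\}$. For $w\in\mathbb{Q}^{<\omega}$, $C\subseteq\mathbb{Q}$ and $\pi\in\mathrm{Aut}(\mathbb{Q})$ we use the following notation.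
\begin{itemize}
\item $\mathcal{T}_w$ is the set of proper extensions of $w$, and $W_w\le W$ is the group of elements that fix every point outside $\mathcal{T}_w$. Thus $W_\emptyset=W$, $W_w\cong W$ via $x\mapsto w^\frown x$, $W_{w^\frown q}\le W_w$, and $gW_wg^{-1}=W_{g(w)}$ for $g\in W$.
\item $W_w^C=\prod_{q\in C}W_{w^\frown q}\le W_w$ is the group of elements that fix every point outside $\bigcup_{q\in C}\mathcal{T}_{w^\frown q}$.
\item $\pi_w\in W_w$ sends $w^\frown q^\frown x$ to $w^\frown\pi(q)^\frown x$ for $x\in\mathbb{Q}^{<\omega}$. The map $\pi\mapsto\pi_w$ is a homomorphism, and $\pi_wW_w^C\pi_w^{-1}=W_w^{\pi(C)}$.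
\end{itemize}
If $g\in W_w$ and $\pi$ is the action of $g$ on the children of $w$, then $g\pi_w^{-1}$ fixes these children. So
\begin{equation}\label{eq:decomp}
g=g'\pi_w\quad\text{with }g'\in W_w^{\mathbb{Q}}.
\end{equation}

A product of infinitely many perfect groups is perfect if the number of commutators needed to write an element is uniformly bounded. We therefore prove a bound. Let $\tau(q)=q+1$.

\begin{lemma}\label{lem:perfect}
Every element of $W$ is a product of three commutators. Hence every product of copies of $W$ is perfect.
\end{lemma}

\begin{proof}
By \eqref{eq:decomp} it suffices to show that every element of $W_\emptyset^{\mathbb{Q}}$ is a commutator in $W$ and that every element of $\mathrm{Aut}(\mathbb{Q})$ is a product of two commutators. The second sentence of the lemma follows by writing all coordinates as products of three commutators simultaneously.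

An element $y\in W_\emptyset^{\mathbb{Q}}$ is given by a family $(y_q)_{q\in\mathbb{Q}}$ in $W$ with $y(q^\frown x)=q^\frown y_q(x)$. We compute $\tau_\emptyset y^{-1}\tau_\emptyset^{-1}(q^\frown x)=q^\frown y_{q-1}^{-1}(x)$, so $[y,\tau_\emptyset]$ is given by the family $(y_qy_{q-1}^{-1})_q$. Given any family $(x_q)_q$, put $y_q=1$ for $0\le q<1$, and solve $y_qy_{q-1}^{-1}=x_q$ recursively, upward by $y_q=x_qy_{q-1}$ and downward by $y_{q-1}=x_q^{-1}y_q$. Then $(x_q)_q=[y,\tau_\emptyset]$.

Now consider $\mathrm{Aut}(\mathbb{Q})$. With $c(q)=2q$ we have $c\tau c^{-1}(q)=q+2$, so $[\tau^{-1},c]=\tau^{-1}\tau^2=\tau$. Each $f\in\mathrm{Aut}(\mathbb{Q})$ extends uniquely to an order automorphism of $\mathbb{R}$, which is continuous and which we also call $f$. Suppose that $f(x)>x$ for all real $x$. We claim that $f$ is conjugate to $\tau$, hence a commutator. The sequence $f^n(0)$, $n\in\mathbb{Z}$, is strictly increasing and unbounded in both directions, since a finite supremum or infimum would be a fixed point of $f$. So the intervals $[f^n(0),f^{n+1}(0))$ cover $\mathbb{Q}$. Take an order isomorphism $\varphi$ from $[0,1)\cap\mathbb{Q}$ onto $[0,f(0))\cap\mathbb{Q}$ and extend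 it by $\varphi(x+n)=f^n(\varphi(x))$. Then $\varphi\in\mathrm{Aut}(\mathbb{Q})$ and $\varphi\tau=f\varphi$.

Let $g\in\mathrm{Aut}(\mathbb{Q})$ be arbitrary. Put $a_n=\max(n+1,g^{-1}(n+1))$ for $n\in\mathbb{Z}$. This is a strictly increasing sequence of rationals, unbounded in both directions. Let $f$ be the map with $f(n)=a_n$ that is affine on each $[n,n+1]$; its slopes are positive rationals, so $f\in\mathrm{Aut}(\mathbb{Q})$. For real $x\in[n,n+1)$ we have $f(x)\ge a_n\ge n+1>x$ and $f(x)\ge a_n\ge g^{-1}(n+1)>g^{-1}(x)$. Thus $f(x)>x$ and $f(g(x))>x$ for all real $x$, so $f$ and $fg$ are commutators. The inverse of $[a,b]$ is $[b,a]$, so $g=f^{-1}(fg)$ is a product of two commutators.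
\end{proof}

\subsection*{Infinite products}

We use the Baire category theorem in the following form.

\begin{itemize}
\item[(B)] Let $G$ be a topological group whose topology is given by a complete metric, and let $H\le G$ have countable index. Then the closure $\overline{H}$ is an open subgroup.
\end{itemize}
Indeed, $G$ is a union of countably many cosets of $H$, so the closure of one coset has an interior point. Translations are homeomorphisms, so the subgroup $\overline{H}$ has an interior point, and it is a union of translates of an open set. We apply (B) to two kinds of groups. One is a product of countably many groups, each with the discrete topology. The other is the automorphism group of a countable structure with the topology of pointwise convergence, in which the pointwise stabilizers of finite sets form a base of neighborhoods of the identity. Both topologies are completely metrizable.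

\begin{lemma}\label{lem:product}
Let $\prod_{m<\omega}G_m\le G$ with all $G_m$ perfect, and let $H\le G$ have countable index. Then $G_m\le H$ for some $m$.
\end{lemma}

Fact (B) shows only that $H$ is dense in a large part of the product. To obtain elements of $H$ that are concentrated on one coordinate, we take two subproducts that overlap in finitely many coordinates and form commutators.

\begin{proof}
Index the factors by finite binary sequences $t\in2^{<\omega}$. For $r\in2^\omega$ let $P_r=\prod_nG_{r|n}$ and $H_r=H\cap P_r$. By (B), the closure $\overline{H_r}$ in $P_r$ is an open subgroup, so there is $j(r)<\omega$ such that $\overline{H_r}$ contains every element of $P_r$ that is trivial at the coordinates $r|i$, $i<j(r)$. There is $j$ with $j(r)=j$ for uncountably many $r$, and among these there are $r\ne r'$ with $r|j=r'|j$. Let $n\ge j$ be maximal with $r|n=r'|n$, and call this sequence $t$.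

Let $g,g'\in G_t$. As an element of $P_r$, $g$ is trivial at all coordinates other than $t=r|n$, and $n\geq j$, so $g\in\overline{H_r}$. Hence there is $h\in H_r$ that agrees with $g$ at the coordinates $r|i$, $i\le n$. In the same way there is $h'\in H_{r'}$ that agrees with $g'$ at the coordinates $r'|i$, $i\le n$. At every coordinate other than $t$, one of $h$ and $h'$ is trivial: at $r|i=r'|i$ with $i<n$ both are trivial, and any other coordinate misses one of the two branches. So $[h,h']$ is trivial outside $t$ and equals $[g,g']$ at $t$. Thus $[g,g']=[h,h']\in H$. Since $G_t$ is perfect, $G_t\le H$.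
\end{proof}

\begin{remark}
Perfectness is needed. Let all $G_m=\mathbb{Z}/2$, and view $G=\prod_mG_m$ as a vector space over the field with two elements. The generators of the $G_m$ are linearly independent, so some linear functional takes the value $1$ on all of them. Its kernel has index $2$ and contains no $G_m$.
\end{remark}

Lemma~\ref{lem:product} gives one factor only. We apply it to partitions in which each piece can be exchanged with its complement by an element of $H$; then one factor and one conjugate of it make up the whole product.

\begin{lemma}\label{lem:onelevel}
If $H\le W_w$ has countable index, then there is a finite set $\Delta\subseteq\mathbb{Q}$ such that $W_w^{\mathbb{Q}\setminus\Delta}\le H$ and $\pi_w\in H$ for all $\pi\in\mathrm{Aut}(\mathbb{Q})_{(\Delta)}$.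
\end{lemma}

\begin{proof}
The group $\{\pi:\pi_w\in H\}$ has countable index in $\mathrm{Aut}(\mathbb{Q})$, so Theorem~\ref{thm:Truss} gives a finite $\Delta$ with the second property. The set $\mathbb{Q}\setminus\Delta$ is a disjoint union of finitely many open intervals of $\mathbb{Q}$, so it suffices to show $W_w^J\le H$ for each such interval $J$. For $m<\omega$ let $C_m$ be the set of $q\in J$ whose denominator in lowest terms is $2^m$ times an odd number. The sets $C_m$ partition $J$, and each is dense in $J$, as fractions with denominators $2^m3^k$ show. We have $W_w^J=\prod_mW_w^{C_m}$, and each factor is perfect by Lemma~\ref{lem:perfect}. By Lemma~\ref{lem:product}, $W_w^C\le H$ for some $C=C_m$. Every open subinterval of $J$ meets both $C$ and $J\setminus C$, so Cantor's back-and-forth argument, run with finite partial isomorphisms that send points of $C$ to points of $J\setminus C$ and points of $J\setminus C$ to points of $C$, yields an order automorphism $\pi$ of $J$ with $\pi(C)=J\setminus C$. Extend $\pi$ by the identity outside $J$. Then $\pi\in\mathrm{Aut}(\mathbb{Q})_{(\Delta)}$, so $\pi_w\in H$ and $W_w^{J\setminus C}=\pi_wW_w^C\pi_w^{-1}\le H$. Hence $W_w^J=W_w^C\,W_w^{J\setminus C}\le H$.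
\end{proof}

\subsection*{Descending the tree}

Lemma~\ref{lem:onelevel} leaves finitely many exceptional children of $w$, and below each of them we can apply it again. The danger is that the exceptions continue along an infinite branch. The next proof excludes this: the set of exceptions is invariant under $H$, and an infinite, finitely branching subtree cannot be invariant under a subgroup of countable index.

\begin{lemma}\label{lem:W}
If $H\le W$ has countable index, then $W_{(s)}\le H$ for some finite $s\subseteq\mathcal{T}$.
\end{lemma}

\begin{proof}
Let $X=\{w\in\mathbb{Q}^{<\omega}:W_w\not\le H\}$. Since $W_{w^\frown q}\le W_w$, the set $X$ is closed under initial segments. For $w\in X$ let $\Delta_w$ be given by Lemma~\ref{lem:onelevel} for $H\cap W_w$. If $q\notin\Delta_w$, then $W_{w^\frown q}\le W_w^{\mathbb{Q}\setminus\Delta_w}\le H$. So $w^\frown q\in X$ implies $q\in\Delta_w$, and $X$ is a finitely branching tree.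

\emph{The set $X$ is finite.} Otherwise, by K\"onig's lemma, $X$ contains an infinite branch $w_0,w_1,\dots$ with $|w_n|=n$. For $h\in H$ we have $hW_wh^{-1}=W_{h(w)}$, so $w\in X$ if and only if $h(w)\in X$. Thus the setwise stabilizer $Y=\{g\in W:g(X)=X\}$ contains $H$ and has countable index. It is closed in the topology of pointwise convergence, because $g\notin Y$ is witnessed by a single $w$ with exactly one of $w$ and $g(w)$ in $X$. By (B), $Y$ is open, so $W_{(s')}\le Y$ for a finite set $s'$. Let $n$ be larger than the lengths of all elements of $s'$. Elements of $W_{w_n}$ move only sequences of length greater than $n$, so $\tau_{w_n}\in W_{w_n}\le W_{(s')}\le Y$. The set $D=\{q:w_n{}^\frown q\in X\}$ is finite, and it is nonempty because of $w_{n+1}$. Since $\tau_{w_n}$ maps $X$ to $X$, we get $q+1\in D$ for all $q\in D$, which fails for $q=\max D$.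

If $X=\emptyset$, then $W=W_\emptyset\le H$. Otherwise let $s=\{w^\frown q:w\in X,\ q\in\Delta_w\}$, a finite set. We show $W_w\cap W_{(s)}\le H$ for all $w\in X$ by downward induction on $|w|$; the case $w=\emptyset$ is the lemma. Let $g\in W_w\cap W_{(s)}$, and write $g=g'\pi_w$ as in \eqref{eq:decomp}. Since $g$ fixes $w^\frown q$ for $q\in\Delta_w$, the map $\pi$ fixes $\Delta_w$ pointwise, so $\pi_w\in H$. The element $g'$ is the product of an element of $W_w^{\mathbb{Q}\setminus\Delta_w}\le H$ and of finitely many components $g'_q\in W_{w^\frown q}$, $q\in\Delta_w$. For $q\in\Delta_w$ the map $\pi_w$ is the identity on $\mathcal{T}_{w^\frown q}$, so $g'_q$ agrees with $g$ on $\mathcal{T}_{w^\frown q}$, and it is the identity elsewhere. Hence $g'_q\in W_{w^\frown q}\cap W_{(s)}$. If $w^\frown q\in X$, then $g'_q\in H$ by the induction hypothesis, and otherwise $g'_q\in W_{w^\frown q}\le H$. So $g\in H$.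
\end{proof}

\subsection*{The top level}

In $N_*=V\sqcup(V^2\times\mathcal{T})$, let $W_{(u,v)}\cong W$ be the group of automorphisms that act on $\{(u,v)\}\times\mathcal{T}$ through $W$ and fix everything else. For $I\subseteq V^2$ let $W^I=\prod_{(u,v)\in I}W_{(u,v)}$. For $\rho\in\mathrm{Sym}(V)$ let $\hat\rho$ be the automorphism $u\mapsto\rho u$, $(u,v,w)\mapsto(\rho u,\rho v,w)$. Then $\rho\mapsto\hat\rho$ is a homomorphism and $\hat\rho W^I\hat\rho^{-1}=W^{\rho(I)}$, where $\rho$ acts on pairs coordinatewise. If $\gamma\in\mathrm{Aut}(N_*)$ and $\rho=\gamma|V$, then $\gamma\hat\rho^{-1}$ fixes $V$ pointwise, so $\gamma=x\hat\rho$ with $x\in W^{V^2}$. The new feature is that the copies of $W$ are indexed by pairs while only permutations of $V$ are available, so the partition into exchangeable pieces needs more care.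

\begin{lemma}\label{lem:digraph}
Let $V'$ be a countably infinite set and $O=\{(x,y)\in V'\times V':x\ne y\}$. There is a partition $O=\bigsqcup_{m<\omega}I_m$ such that for every $m$ some permutation of $V'$ maps $I_m$ onto $O\setminus I_m$.
\end{lemma}

\begin{proof}
Say that $I\subseteq O$ has the \emph{extension property} if for all finite $F\subseteq V'$ and all $F^+,F^-\subseteq F$ there is $v\in V'\setminus F$ such that, for $x\in F$, we have $(v,x)\in I$ if and only if $x\in F^+$, and $(x,v)\in I$ if and only if $x\in F^-$. This is the property that characterizes the countable random digraph. If $I$ has it, then so does $O\setminus I$: replace $F^+$ and $F^-$ by their complements in $F$. If $I$ and $I'$ both have it, then every finite partial isomorphism from $(V',I)$ to $(V',I')$ extends to any given further point of the domain or of the range, so back-and-forth gives a permutation mapping $I$ onto $I'$. Hence it suffices to find a partition all of whose pieces have the extension property.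

Enumerate $V'=\{v_n:n<\omega\}$. List all triples $(F,a,b)$, with $F\subseteq V'$ finite and $a,b\colon F\to\omega$, as $(F_n,a_n,b_n)$, $n<\omega$, so that each triple occurs infinitely often. Define $c\colon O\to\omega$ on the pairs $(v_n,v_i)$ and $(v_i,v_n)$ with $i<n$ as follows. If $F_n\subseteq\{v_0,\dots,v_{n-1}\}$ and $v_i\in F_n$, put $c(v_n,v_i)=a_n(v_i)$ and $c(v_i,v_n)=b_n(v_i)$; otherwise put both values equal to $0$. Then for every triple $(F,a,b)$ there is $v\notin F$ with $c(v,x)=a(x)$ and $c(x,v)=b(x)$ for all $x\in F$. Let $I_m=c^{-1}(m)$. Given $F,F^+,F^-$, let $a$ be $m$ on $F^+$ and $m+1$ on $F\setminus F^+$, and let $b$ be $m$ on $F^-$ and $m+1$ on $F\setminus F^-$. The corresponding $v$ witnesses the extension property for $I_m$.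
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sip}]
Let $N=N_*$. The group $\{\rho:\hat\rho\in H\}$ has countable index in $\mathrm{Sym}(V)$, so by Theorem~\ref{thm:DNT} there is a finite $\Delta\subseteq V$ with $\hat\rho\in H$ for all $\rho\in\mathrm{Sym}(V)_{(\Delta)}$. Put $V'=V\setminus\Delta$. The set $V^2\setminus\Delta^2$ is the disjoint union of the finitely many sets
\[
\{(v,v):v\in V'\},\qquad\{d\}\times V',\quad V'\times\{d\}\ \ (d\in\Delta),\qquad\{(x,y)\in V'\times V':x\ne y\}.
\]
Let $O$ be one of them. There is a partition $O=\bigsqcup_mI_m$ such that for every $m$ some $\rho\in\mathrm{Sym}(V)_{(\Delta)}$ maps $I_m$ onto $O\setminus I_m$. For the last set this is Lemma~\ref{lem:digraph}. The other sets are indexed by $v\in V'$; partition $V'$ into infinitely many infinite sets $Y_m$, let $I_m$ correspond to $Y_m$, and let $\rho$ exchange the countably infinite sets $Y_m$ and $V'\setminus Y_m$. By Lemmas~\ref{lem:perfect} and~\ref{lem:product}, applied to $W^O=\prod_mW^{I_m}$, we have $W^{I_m}\le H$ for some $m$. Conjugation by the corresponding $\hat\rho\in H$ gives $W^{O\setminus I_m}\le H$, so $W^O\le H$. Therefore $W^{V^2\setminus\Delta^2}\le H$.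

For each of the finitely many $(u,v)\in\Delta^2$, Lemma~\ref{lem:W}, applied to $H\cap W_{(u,v)}$, gives a finite set $s_{uv}\subseteq\{(u,v)\}\times\mathcal{T}$ such that every element of $W_{(u,v)}$ that fixes $s_{uv}$ pointwise lies in $H$. Let $s=\Delta\cup\bigcup_{(u,v)\in\Delta^2}s_{uv}$, and let $\gamma\in\mathrm{Aut}(N_*)_{(s)}$. Write $\gamma=x\hat\rho$ with $\rho=\gamma|V$ and $x\in W^{V^2}$. Then $\rho$ fixes $\Delta$ pointwise, so $\hat\rho\in H$. For $(u,v)\in\Delta^2$ the map $\hat\rho$ is the identity on $\{(u,v)\}\times\mathcal{T}$, so the component of $x$ at $(u,v)$ agrees there with $\gamma$, fixes $s_{uv}$ pointwise, and lies in $H$. The remaining part of $x$ lies in $W^{V^2\setminus\Delta^2}\le H$. So $\gamma\in H$.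
\end{proof}

\section{The direct limit and the proof of Theorem~\ref{thm:transfer}}\label{sec:limit}

Throughout this section $T$ is a first-order theory in a relational language and $\mathbf{Mod}(T)$ is $\aleph_1$-universal.

\subsection*{The functor $F$ on countable $L_0$-structures}

The hypothesis speaks about algebras, and we want to apply it to models of $T_0$. Let $\mathbf{Str}(L_0)$ be the category of all $L_0$-structures with homomorphisms.

\begin{lemma}\label{lem:strtoalg}
There are a finite similarity type $\sigma_0$ and a full and faithful functor $\mathbf{Str}(L_0)_{<\aleph_1}\to\mathbf{Alg}(\sigma_0)_{<\aleph_1}$.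
\end{lemma}

\begin{proof}
Write $L_0=\{S_1,\dots,S_4\}$, and let $\sigma_0$ consist of unary symbols $k_0,\dots,k_5,m,d_1,d_2,d_3$. For an $L_0$-structure $N$ let $U(N)$ have universe
\[
N\ \sqcup\ \{(S_j,\bar a):1\le j\le4,\ \bar a=(a_1,\dots,a_r)\in S_j^N\}\ \sqcup\ \{c_0,\dots,c_5\}.
\]
The operation $k_i$ is constant with value $c_i$. The operation $m$ records the sort: $m(a)=c_0$ for $a\in N$, $m(S_j,\bar a)=c_j$, and $m(c_i)=c_5$. Finally, $d_l(S_j,\bar a)=a_l$ if $l$ is at most the arity of $S_j$, and $d_l$ has value $c_5$ in all other cases. A homomorphism $h\colon N\to N'$ extends to the map $U(h)$ that fixes the $c_i$ and sends $(S_j,\bar a)$ to $(S_j,h(\bar a))$; it preserves sorts and entries, so it commutes with all operations. This defines a faithful functor. Conversely, let $g\colon U(N)\to U(N')$ be a homomorphism of algebras. It fixes each $c_i$ because it commutes with $k_i$. Then $m(g(x))=g(m(x))=m(x)$, so $g$ maps $N$ to $N'$ and sends $(S_j,\bar a)$ to some $(S_j,\bar b)$. Commutation with $d_l$ gives $b_l=g(a_l)$. Hence $g(\bar a)\in S_j^{N'}$, the restriction $h=g|N$ is a homomorphism, and $g=U(h)$.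
\end{proof}

Composing with a full embedding $\mathbf{Alg}(\sigma_0)_{<\aleph_1}\to\mathbf{Mod}(T)_{<\aleph_1}$, we obtain a full and faithful functor
\[
F\colon\mathbf{Str}(L_0)_{<\aleph_1}\to\mathbf{Mod}(T)_{<\aleph_1},
\]
which we fix. Let $N$ be a countable rooted model of $T_0$. A finite set $s\subseteq N$ is a \emph{support} of $e\in F(N)$ if $F(\gamma)(e)=e$ for all $\gamma\in\mathrm{Aut}(N)_{(s)}$. The group $\mathrm{Aut}(N)$ acts on $F(N)$ by $\gamma\mapsto F(\gamma)$. Since $F(N)$ is countable, the stabilizer of $e$ has countable index, and Proposition~\ref{prop:sip} shows that \emph{every $e\in F(N)$ has a support}. This is the main use of the assumption that the given cardinal is $\aleph_1$. We record three properties.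
\begin{itemize}
\item[(P1)] A finite set that contains a support of $e$ is a support of $e$.
\item[(P2)] If $s$ supports $e$ and $\alpha,\alpha'\colon N\to N'$ are isomorphisms that agree on $s$, then $F(\alpha)(e)=F(\alpha')(e)$, because $\alpha^{-1}\alpha'\in\mathrm{Aut}(N)_{(s)}$.
\item[(P3)] If $s$ supports $e$ and $\alpha\colon N\to N'$ is an isomorphism, then $\alpha(s)$ supports $F(\alpha)(e)$, because $\gamma\in\mathrm{Aut}(N')_{(\alpha(s))}$ implies $\alpha^{-1}\gamma\alpha\in\mathrm{Aut}(N)_{(s)}$.
\end{itemize}

Supports are defined through automorphisms, so a priori they say nothing about $F(i)$ for an inclusion $i$. The next lemma closes this gap. Supports define an elementary map $j$; fullness shows that $j$ comes from a homomorphism $i^*$; and maps from a one-point structure identify $i^*$ with $i$. The last step is the reason for defining $F$ on all countable $L_0$-structures and not only on models of $T_0$. Recall that a map is an \emph{elementary embedding} if it preserves the truth of all first-order formulas; such a map is injective, and it preserves and reflects all relations.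

\begin{lemma}\label{lem:elem}
Let $i\colon N\to N'$ be an inclusion of countable rooted models of $T_0$. If $s$ supports $e\in F(N)$ and $\alpha\colon N\to N'$ is an isomorphism that is the identity on $s$, then $F(i)(e)=F(\alpha)(e)$. The map $F(i)$ is an elementary embedding.
\end{lemma}

\begin{proof}
For $e\in F(N)$ choose a support $s$ and, by Lemma~\ref{lem:homog}(b), an isomorphism $\alpha\colon N\to N'$ that is the identity on $s$, and put $j(e)=F(\alpha)(e)$. The value does not depend on the choices: if $(s,\alpha)$ and $(s',\alpha')$ are two choices and $\alpha''$ is an isomorphism that is the identity on $s\cup s'$, then $F(\alpha)(e)=F(\alpha'')(e)=F(\alpha')(e)$ by (P2). If $\bar e$ is a finite tuple in $F(N)$, then by (P1) a single set $s$ supports all its entries, so $j(\bar e)=F(\alpha)(\bar e)$ for one isomorphism $\alpha$. As $F(\alpha)$ is an isomorphism, $\bar e$ and $j(\bar e)$ satisfy the same formulas. So $j$ is an elementary embedding, in particular a homomorphism, and by fullness $j=F(i^*)$ for a homomorphism $i^*\colon N\to N'$. It remains to show $i^*=i$.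

Let $P$ be the one-point $L_0$-structure with all relations empty. For $x\in N$ let $t_x\colon P\to N$ be the homomorphism with value $x$. If $\gamma\in\mathrm{Aut}(N)$ fixes $x$, then $\gamma t_x=t_x$, so $F(\gamma)F(t_x)=F(t_x)$. Thus $\{x\}$ supports every element in the image of $F(t_x)$. Choose an isomorphism $\alpha\colon N\to N'$ with $\alpha(x)=x$. Then $\alpha t_x=it_x$, and
\[
F(i^*t_x)=jF(t_x)=F(\alpha)F(t_x)=F(\alpha t_x)=F(it_x).
\]
By faithfulness $i^*t_x=it_x$, that is, $i^*(x)=x$. Hence $i^*=i$ and $F(i)=j$.
\end{proof}

\subsection*{The extension $\overline{F}$ to uncountable rooted models}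

For an uncountable rooted model $M$ of $T_0$, let $\mathcal{D}(M)$ be the set of countable substructures of $M$ that are rooted models of $T_0$, ordered by inclusion.

\begin{lemma}\label{lem:cover}
Every countable subset of $M$ is contained in a member of $\mathcal{D}(M)$. Hence countably many members of $\mathcal{D}(M)$ have a common upper bound in $\mathcal{D}(M)$.
\end{lemma}

\begin{proof}
By the downward L\"owenheim--Skolem theorem the subset is contained in a countable elementary substructure $N$ of $M$. Then $N$ is a model of $T_0$, and by (A3) each $y\in N\setminus V$ has the same parent in $N$ and in $M$. So $N$ is rooted.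
\end{proof}

We recall the direct limit of a system of structures $B_a$, indexed by a nonempty directed order, with elementary embeddings $f_{ab}\colon B_a\to B_b$ for $a\le b$ that satisfy $f_{aa}=\mathrm{id}$ and $f_{bc}f_{ab}=f_{ac}$. It is a structure $B$ with maps $c_a\colon B_a\to B$ such that $c_bf_{ab}=c_a$, the images of the $c_a$ cover $B$, and each $c_a$ is an elementary embedding (the Tarski--Vaught theorem on elementary systems). If $\varphi_a\colon B_a\to C$ are homomorphisms with $\varphi_bf_{ab}=\varphi_a$, then there is a unique homomorphism $\varphi\colon B\to C$ with $\varphi c_a=\varphi_a$ for all $a$.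

By Lemmas~\ref{lem:elem} and~\ref{lem:cover}, the models $F(N)$, $N\in\mathcal{D}(M)$, with the maps $F(i)$ for inclusions $i$, form such a system. Let
\[
\overline{F}(M)=\varinjlim_{N\in\mathcal{D}(M)}F(N),
\]
with maps $c_N\colon F(N)\to\overline{F}(M)$. Since the $c_N$ are elementary, $\overline{F}(M)$ is a model of $T$. It is nonempty: $F(N)$ has as many endomorphisms as $N\cong N_*$, hence more than one, so $F(N)\ne\emptyset$.

\begin{lemma}\label{lem:size}
$|\overline{F}(M)|\le|M|$.
\end{lemma}

\begin{proof}
Fix a support $s(e)\subseteq N_*$ for each $e\in F(N_*)$. By Lemma~\ref{lem:homog}(a), every element of $\overline{F}(M)$ has the form $c_NF(\alpha)(e)$ with $N\in\mathcal{D}(M)$, an isomorphism $\alpha\colon N_*\to N$, and $e\in F(N_*)$. We claim that this element depends only on $e$ and on the map $\alpha|s(e)\colon s(e)\to M$. There are countably many choices for $e$ and at most $|M|$ choices for a map from a finite set to $M$, so the claim gives $|\overline{F}(M)|\le\aleph_0\cdot|M|=|M|$.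

Let $\alpha_1\colon N_*\to N_1$ and $\alpha_2\colon N_*\to N_2$ agree on $s=s(e)$. Choose $N'\in\mathcal{D}(M)$ containing $N_1\cup N_2$, with inclusions $i_l\colon N_l\to N'$, and choose isomorphisms $\beta_l\colon N_l\to N'$ that are the identity on $\alpha_1(s)=\alpha_2(s)$, for $l=1,2$. By (P3), $\alpha_l(s)$ supports $F(\alpha_l)(e)$, so Lemma~\ref{lem:elem} gives
\[
c_{N_l}F(\alpha_l)(e)=c_{N'}F(i_l)F(\alpha_l)(e)=c_{N'}F(\beta_l\alpha_l)(e).
\]
The isomorphisms $\beta_1\alpha_1,\beta_2\alpha_2\colon N_*\to N'$ agree on $s$, so $F(\beta_1\alpha_1)(e)=F(\beta_2\alpha_2)(e)$ by (P2).
\end{proof}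

\begin{lemma}\label{lem:ff}
The assignment $M\mapsto\overline{F}(M)$ extends to a full and faithful functor from the category of uncountable rooted models of $T_0$, with homomorphisms, to $\mathbf{Mod}(T)$.
\end{lemma}

\begin{proof}
\emph{The functor.} Let $h\colon M\to M'$ be a homomorphism. For $N\in\mathcal{D}(M)$ and $N'\in\mathcal{D}(M')$ with $h(N)\subseteq N'$, let $h_{N,N'}\colon N\to N'$ be the restriction of $h$; it is a homomorphism because $N'$ is a substructure of $M'$. Such $N'$ exists by Lemma~\ref{lem:cover}. The map $\varphi_N=c_{N'}F(h_{N,N'})$ does not change if $N'$ is replaced by a larger $N''$, since with the inclusion $i'\colon N'\to N''$ we have $c_{N''}F(h_{N,N''})=c_{N''}F(i')F(h_{N,N'})=c_{N'}F(h_{N,N'})$. Any two choices of $N'$ have an upper bound, so $\varphi_N$ depends only on $N$. If $i\colon N\to N_1$ is an inclusion in $\mathcal{D}(M)$ and $h(N_1)\subseteq N'$, then $\varphi_{N_1}F(i)=c_{N'}F(h_{N_1,N'}i)=c_{N'}F(h_{N,N'})=\varphi_N$. So there is a unique homomorphism $\overline{F}(h)\colon\overline{F}(M)\to\overline{F}(M')$ with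
\begin{equation}\label{eq:Fbar}
\overline{F}(h)\,c_N=c_{N'}F(h_{N,N'})\quad\text{whenever }h(N)\subseteq N' .
\end{equation}
For $h=\mathrm{id}$ take $N'=N$ to get $\overline{F}(\mathrm{id})=\mathrm{id}$. For $h'\colon M'\to M''$ and $h'(N')\subseteq N''$, two applications of \eqref{eq:Fbar} give $\overline{F}(h')\overline{F}(h)c_N=c_{N''}F(h'_{N',N''}h_{N,N'})=\overline{F}(h'h)c_N$.

\emph{Faithfulness.} Let $h\ne h'$ be homomorphisms $M\to M'$. Choose $N\in\mathcal{D}(M)$ containing a point where they differ, and $N'\supseteq h(N)\cup h'(N)$. Then $F(h_{N,N'})\ne F(h'_{N,N'})$ since $F$ is faithful, and $c_{N'}$ is injective, so $\overline{F}(h)c_N\ne\overline{F}(h')c_N$ by \eqref{eq:Fbar}.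

\emph{Fullness.} Let $g\colon\overline{F}(M)\to\overline{F}(M')$ be a homomorphism and $N\in\mathcal{D}(M)$. Call $N'\in\mathcal{D}(M')$ \emph{good for} $N$ if the image of $gc_N$ lies in the image of $c_{N'}$. The image of $gc_N$ is countable, so it is covered by the images of countably many maps $c_{N'}$, and an upper bound of these $N'$, given by Lemma~\ref{lem:cover}, is good for $N$. If $N'$ is good for $N$, then $gc_N=c_{N'}k$ for a unique map $k\colon F(N)\to F(N')$, and $k$ is a homomorphism because $c_{N'}$ reflects relations. Since $F$ is full and faithful, there is a unique homomorphism $h^{N'}_N\colon N\to N'$ with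
\begin{equation}\label{eq:good}
gc_N=c_{N'}F(h_N^{N'}).
\end{equation}
If $i'\colon N'\to N''$ is an inclusion, then $N''$ is good for $N$ and $c_{N''}F(i'h_N^{N'})=c_{N'}F(h_N^{N'})=gc_N$, so $h_N^{N''}=i'h_N^{N'}$ by uniqueness. Hence $h_N^{N'}$, viewed as a map $h_N\colon N\to M'$, does not depend on $N'$. If $i\colon N\to N_1$ is an inclusion and $N'$ is good for $N_1$, then $c_{N'}F(h_{N_1}^{N'}i)=gc_{N_1}F(i)=gc_N$, so $N'$ is good for $N$ and $h_{N_1}|N=h_N$ by uniqueness. Since $\mathcal{D}(M)$ is directed and covers $M$, the maps $h_N$ have a common extension $h\colon M\to M'$. It is a homomorphism, because every finite tuple of $M$ lies in some $N$. Comparing \eqref{eq:Fbar} and \eqref{eq:good}, we get $gc_N=\overline{F}(h)c_N$ for all $N$, so $g=\overline{F}(h)$.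
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
Let $\sigma$ be any similarity type. The models $M_A$ of Section~\ref{sec:models} are rooted, and they are uncountable by \eqref{eq:size}. By Proposition~\ref{prop:MA} and Lemma~\ref{lem:ff}, $A\mapsto\overline{F}(M_A)$ is a full and faithful functor $\mathbf{Alg}(\sigma)\to\mathbf{Mod}(T)$ with nonempty values, and Lemma~\ref{lem:tag} turns it into a full embedding without changing sizes. This proves the last claim of the theorem. By Lemma~\ref{lem:size} and \eqref{eq:size},
\[
|\overline{F}(M_A)|\le|M_A|=\max(|A|,|\sigma|,\aleph_1).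
\]
If $\lambda\ge\aleph_2$ and $|A|,|\sigma|<\lambda$, this cardinal is less than $\lambda$, so the embedding restricts to a full embedding $\mathbf{Alg}(\sigma)_{<\lambda}\to\mathbf{Mod}(T)_{<\lambda}$. For $\lambda=\aleph_1$ the claim is the hypothesis.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DNT}
Dixon, Neumann and Thomas, Bull. London Math. Soc. 18 (1986), 580--586.

\bibitem{Ele}
Ioannis Eleftheriadis, \emph{Algebraically universal categories of relational structures}, arXiv:2303.13274 (2023).

\bibitem{Truss}
Truss, J. Algebra 120 (1989), 494--515.

\end{thebibliography}
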